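# A Maclaurin inequality for volumes of parallelotopes

## Three vectors in the plane

Take $v_1=(1,0)$, $v_2=(0,1)$, $v_3=(1,1)$ in $\mathbb R^2$. Their lengths are $1,1,\sqrt2$. Any two of them span a parallelogram, and its area is the absolute value of a $2\times2$ determinant:
$$|v_1\wedge v_2|=1,\qquad |v_1\wedge v_3|=1,\qquad |v_2\wedge v_3|=1 .$$

Let us compare a typical area with a typical length. To compare like with like we take the square root of the area. Fix $p>0$, average the $p$-th powers of the three areas, and take the power $1/(2p)$; the result is $1$ for every $p$. Average the $p$-th powers of the three lengths and take the power $1/p$. For $p=1$ this gives $(2+\sqrt2)/3\approx1.138$, and for $p=2$ it gives $\sqrt{4/3}\approx1.155$. As $p\to\infty$ it tends to the largest length $\sqrt2$, and as $p\to0$ to the geometric mean $2^{1/6}\approx1.122$. In all of these, the mean area, rescaled to a length, is smaller than the mean length.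

Is this an accident? Suppose we have $m$ vectors in $\mathbb R^d$ with $m\ge d$. For each $k$, form the $p$-th power mean of all the $k$-dimensional volumes spanned by $k$ of the vectors, and rescale it to a length by a $k$-th root. Does this quantity always decrease as $k$ grows? And when do two consecutive values coincide?

## Power means of volumes, and the statement

**Definition (volume).** For vectors $u_1,\dots,u_k$, let $|u_1\wedge\dots\wedge u_k|$ be the $k$-dimensional volume of the parallelotope that they span. It equals the square root of the Gram determinant $\det(\langle u_i,u_j\rangle)_{i,j\le k}$.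

We use volume in the form "base times height":
$$|u_1\wedge\dots\wedge u_k|=\prod_{j=1}^k\operatorname{dist}\bigl(u_j,\operatorname{span}(u_l:l<j)\bigr).\tag{1}$$
To see this from the Gram determinant, write $u_k=w+n$ with $w\in\operatorname{span}(u_1,\dots,u_{k-1})$ and $n$ orthogonal to that span. Replacing $u_k$ by $n$ subtracts from $u_k$ a combination of the earlier vectors. This multiplies the Gram matrix on one side by a triangular matrix with ones on its diagonal, and on the other side by its adjoint, so the determinant does not change. The new Gram matrix is block diagonal, with blocks the Gram matrix of $u_1,\dots,u_{k-1}$ and the number $|n|^2$. Induction on $k$ gives (1). The volume is $0$ exactly when the vectors are dependent. The same computation works in a complex inner product space.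

**Notation.** Write $[m]=\{1,\dots,m\}$. For $S=\{i_1<\dots<i_k\}\subset[m]$ put $|v_S|=|v_{i_1}\wedge\dots\wedge v_{i_k}|$, with $|v_\emptyset|=1$. Throughout, $S$ denotes a $k$-subset and $T$ a $(k-1)$-subset of $[m]$. Logarithms are natural, and $0^a=0$ for $a>0$. For $p\in(0,\infty)$ let
$$M_{k,p}=\Bigl(\frac1{\binom mk}\sum_{|S|=k}|v_S|^p\Bigr)^{\frac1{kp}} .$$
For $p=\infty$ and $p=0$ we take limits:
$$M_{k,\infty}=\bigl(\max_S|v_S|\bigr)^{1/k},\qquad M_{k,0}=\Bigl(\prod_S|v_S|\Bigr)^{1/(k\binom mk)} .$$

In the opening example $M_{2,p}=1$ for all $p$, and $M_{1,1}=(2+\sqrt2)/3$.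

The following was conjectured in Silouanos Brazitikos and Finlay McIntyre, "Vector-Valued Maclaurin Inequalities", arXiv:2102.05900 (2021). For fixed $v_1,\dots,v_m\in\mathbb R^d$ with $1\le d\le m$, one has $M_{k,p}\le M_{k-1,p}$ for all $p\in[0,\infty]$ and $2\le k\le d$. Moreover, if all $v_i$ are nonzero and span $\mathbb R^d$, and $p\in(0,\infty)$, then equality for the pair $(p,k)$ holds if and only if $m=d$ and the $v_i$ are mutually orthogonal of the same length. The following theorem says that all of this is true.

**Theorem B.** Let $v_1,\dots,v_m\in\mathbb R^d$ and $2\le k\le d\le m$.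

1. $M_{k,p}\le M_{k-1,p}$ for all $p\in[0,\infty]$.
2. Let $p\in(0,\infty)$, with no assumption on the $v_i$. Equality holds if and only if either (a) $\dim\operatorname{span}(v_i)\le k-2$ (both sides are then $0$), or (b) $m=d$ and the $v_i$ are mutually orthogonal, nonzero and of equal length. In particular, if the $v_i$ span $\mathbb R^d$, equality holds if and only if (b) holds.

The hypothesis in the conjecture that all $v_i$ are nonzero turns out not to be needed. Partial results are recorded with the conjecture, for the inequality only: $p=2$ with $m=d$; $p\in\{0,\infty\}$ in general; and $m=d$, $p=1$, $k\in\{2,3,d\}$. The proof below uses none of them.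

## Boxes, pairs of vectors, and $k=m$

**Boxes.** Let $m=d$ and $v_i=x_ie_i$ with $x_i\ge0$. Then $|v_S|^p=\prod_{i\in S}x_i^p$. With $a_i=x_i^p$ and $e_k$ the $k$-th elementary symmetric polynomial, $M_{k,p}\le M_{k-1,p}$ says
$$\Bigl(\frac{e_k(a)}{\binom dk}\Bigr)^{1/k}\le\Bigl(\frac{e_{k-1}(a)}{\binom d{k-1}}\Bigr)^{1/(k-1)},$$
which is the classical Maclaurin inequality. Already for a rectangle with sides $x,y$ we see what $p$ does: the claim is $\sqrt{xy}\le\bigl((x^p+y^p)/2\bigr)^{1/p}$. This is an equality for all $x,y$ at $p=0$, it holds for $p>0$ with equality only when $x=y$ (for $x,y>0$), and for $p<0$ it is false whenever $x\ne y$.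

**Pairs: $k=2$.** Here $|v_i\wedge v_j|\le|v_i||v_j|$. With $a_i=|v_i|^p$ it suffices that $e_2(a)/\binom m2\le(e_1(a)/m)^2$, that is, $2m\,e_2\le(m-1)e_1^2$. This holds because
$$(m-1)e_1^2-2m\,e_2=(m-1)\sum_ia_i^2-2e_2=\sum_{i<j}(a_i-a_j)^2\ge0 .$$
There are two separate sources of loss: non-orthogonality, and inequality among the $a_i$.

**One top set: $k=m=d$.** There is a single $S$. Suppose we know that $|v_S|^{k-1}\le\prod_{T\subset S}|v_T|$. Then the inequality of arithmetic and geometric means for the $k$ numbers $|v_T|^p$ gives
$$|v_S|^{p}\le\Bigl(\prod_T|v_T|^{p}\Bigr)^{\frac1k\cdot\frac k{k-1}}\le\Bigl(\frac1k\sum_T|v_T|^p\Bigr)^{\frac k{k-1}},$$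
which is the claim. The volume inequality that we assumed here is the generalization of $|v_i\wedge v_j|\le|v_i||v_j|$ that we prove next.

## A volume is controlled by its facets

For a parallelepiped in $\mathbb R^3$ the next lemma says that the square of the volume is at most the product of the areas of the three faces at a vertex. For instance, $(1,0,0),(0,1,0),(1,1,1)$ span volume $1$, and the three areas are $1,\sqrt2,\sqrt2$, with product $2$. This is an inequality of Hadamard–Fischer (Szász) type.

**Lemma 1.** For $u_1,\dots,u_k\in\mathbb R^d$, $k\ge2$,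
$$|u_{[k]}|^{k-1}\le\prod_{i=1}^k|u_{[k]\setminus i}| .$$
If $|u_{[k]}|>0$, equality holds if and only if the $u_i$ are pairwise orthogonal.

**Proof.** *The inequality.* The idea is to compute every volume by (1), and to note that deleting a vector can only increase the heights of the later ones. If $|u_{[k]}|=0$ there is nothing to prove, so let the $u_i$ be linearly independent. Put
$$W_j=\operatorname{span}(u_l:l<j),\qquad r_j=\operatorname{dist}(u_j,W_j)>0,\qquad W_j^i=\operatorname{span}(u_l:l<j,\ l\ne i)\subset W_j .$$
By (1), $|u_{[k]}|=\prod_jr_j$ and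
$$|u_{[k]\setminus i}|=\prod_{j\ne i}\operatorname{dist}(u_j,W_j^i)\ge\prod_{j\ne i}r_j ,$$
because the distance to a smaller subspace is at least as large. Now multiply over $i=1,\dots,k$. Each $r_j$ occurs for the $k-1$ values $i\ne j$, so $\prod_i|u_{[k]\setminus i}|\ge\prod_jr_j^{k-1}=|u_{[k]}|^{k-1}$.

*Equality.* Suppose equality holds and $|u_{[k]}|>0$. We multiplied inequalities between positive numbers, so every one of them is an equality: $\operatorname{dist}(u_j,W_j^i)=\operatorname{dist}(u_j,W_j)$ for all $i<j$. The point of $W_j^i$ nearest to $u_j$ is then also a nearest point in $W_j$. The nearest point in $W_j$ is unique and is the orthogonal projection of $u_j$ onto $W_j$. So this projection lies in $W_j^i$ for every $i<j$. A vector of $W_j$ has unique coordinates in the basis $(u_l)_{l<j}$, and membership in $W_j^i$ says that the $i$-th coordinate is $0$. Hence $\bigcap_{i<j}W_j^i=\{0\}$, the projection is $0$, and $u_j\perp W_j$. This holds for all $j\ge2$, so the $u_i$ are pairwise orthogonal. Conversely, for pairwise orthogonal vectors both sides equal $\prod_i|u_i|^{k-1}$. $\square$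

Lemma 1 removes the geometry. Put $g(T)=|v_T|^p$. Then $|v_S|^p\le\prod_{T\subset S}g(T)^{1/(k-1)}$, and what remains is a statement about an arbitrary nonnegative function on sets.

## The combinatorial inequality, and where averaging stops

**Theorem A.** Let $2\le k\le m$ and let $g\ge0$ be a function on the $(k-1)$-subsets of $[m]$. Then
$$\frac1{\binom mk}\sum_{|S|=k}\ \prod_{T\subset S,\,|T|=k-1}g(T)^{\frac1{k-1}}\ \le\ \Bigl(\frac1{\binom m{k-1}}\sum_{|T|=k-1}g(T)\Bigr)^{\frac k{k-1}},$$
with equality if and only if $g$ is constant.

To see what it says, let $k=3$ and let $g$ be the indicator function of the edge set of a graph on $[m]$ with $e$ edges and $t$ triangles. A triple contributes $1$ if it is a triangle and $0$ otherwise, so the claim is $t/\binom m3\le\bigl(e/\binom m2\bigr)^{3/2}$. For $K_4$ minus an edge, $t=2$ and $e=5$, and indeed $\frac24\le(\frac56)^{3/2}\approx0.761$. Theorem A is thus a weighted inequality of Kruskal–Katona type, normalized so that the complete graph gives equality.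

The natural first attempt is to repeat the case $k=m$: apply the inequality of arithmetic and geometric means inside each $S$. This gives
$$\prod_{T\subset S}g(T)^{\frac1{k-1}}\le\Bigl(\frac1k\sum_{T\subset S}g(T)\Bigr)^{\frac k{k-1}},$$
and now we must average over $S$. The exponent $k/(k-1)$ exceeds $1$, so $x\mapsto x^{k/(k-1)}$ is convex, and Jensen's inequality bounds the average of the right side from *below* by $\bigl(\operatorname{avg}_Tg\bigr)^{k/(k-1)}$. This is the wrong direction, and the loss is real. Take $k=2$, $m=3$, $g=(1,0,0)$. The averaged bound is $\frac13(\frac14+\frac14+0)=\frac16$, while Theorem A asks for at most $(\frac13)^2=\frac19$. Working one $S$ at a time loses too much; we must use how the different $S$ overlap. Entropy does this.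

## Entropy of random orderings

**Definition (entropy).** For a random variable $X$ with finite range, $H(X)=-\sum_xP(X=x)\log P(X=x)$, with zero terms omitted. For a pair, $H(X\mid Z)=\sum_zP(Z=z)\,H(X\mid Z=z)$, where $H(X\mid Z=z)$ is the entropy of the conditional law.

We use these textbook facts. The chain rule: $H(X,Z)=H(Z)+H(X\mid Z)$, also with further conditioning. Conditioning does not increase entropy: $H(X\mid Y,Z)\le H(X\mid Z)$. If $X$ takes at most $n$ values given each value of $Z$, then $H(X\mid Z)\le\log n$; and a variable $X$ with values in a set of size $n$ has $H(X)=\log n$ if and only if it is uniform on that set. Finally, if $B$ is a function of $(X,Y)$, then $H(Y,B\mid X)=H(Y\mid X)$.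

**Definition (exchangeable).** A random vector $(X_1,\dots,X_k)$ is exchangeable if permuting its coordinates does not change its law.

As an example, choose one of the two edges of the path $1-2-3$ uniformly, and let $(X_1,X_2)$ be its endpoints in random order. This is uniform on $(1,2),(2,1),(2,3),(3,2)$, and it is exchangeable. The law of $X_1$ is $(\frac14,\frac12,\frac14)$, so $H(X_1)=\frac32\log2$. Given $X_1=2$ there are two equally likely values of $X_2$, and otherwise only one, so $H(X_2\mid X_1)=\frac12\log2$.

We now set up the proof of Theorem A. Let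
$$w(S)=\prod_{T\subset S}g(T)^{1/(k-1)},\qquad W=\sum_Sw(S),\qquad G=\sum_Tg(T).$$

**Step 1: dispose of $W=0$.** Here the left side of Theorem A is $0$, so the inequality holds. Equality means $G=0$, that is, $g\equiv0$. On the other hand, a constant $g$ with $W=0$ must be $0$. So the equality statement holds too. From now on $W>0$.

**Step 2: choose a random set that carries the sum.** Choose a random $k$-set $S$ with $P(S)=w(S)/W$, and let $(X_1,\dots,X_k)$ be a uniformly random ordering of $S$. This vector is exchangeable and its entries are distinct. Let $T=\{X_1,\dots,X_{k-1}\}$. Given $S$, this is a uniformly random $(k-1)$-subset of $S$. Let $q$ be the law of $T$, and put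
$$h_j=H(X_j\mid X_1,\dots,X_{j-1}),\qquad 1\le j\le k .$$

**Step 3: bound the sums by entropies.** From $\log P(S)=\log w(S)-\log W$ we get $\log W=H(S)+\mathbb E\log w(S)$. If $P(S)>0$, then $g(T')>0$ for every $(k-1)$-set $T'\subset S$, so all the logarithms here are finite. Since $T$ is uniform among the $k$ subsets of $S$ of size $k-1$,
$$\mathbb E\log w(S)=\frac1{k-1}\,\mathbb E\sum_{T'\subset S}\log g(T')=\frac k{k-1}\,\mathbb E\log g(T).$$
To relate $\mathbb E\log g(T)$ to $G$ we use Gibbs' inequality. By concavity of the logarithm,
$$H(T)+\mathbb E\log g(T)=\sum_{q(T)>0}q(T)\log\frac{g(T)}{q(T)}\le\log\sum_{q(T)>0}g(T)\le\log G .\tag{2}$$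
The first inequality is an equality exactly when $g/q$ is constant where $q>0$, the second exactly when $g=0$ where $q=0$. So both are equalities if and only if $q=g/G$. Combining,
$$\log W-\frac k{k-1}\log G\le H(S)-\frac k{k-1}H(T).\tag{3}$$

**Step 4: pass to orderings.** We want to write $H(S)$ and $H(T)$ in the quantities $h_j$. Given $S$, the ordering is uniform on $k!$ possibilities, and $S$ is a function of the ordering. Hence, by the chain rule, $H(S)+\log k!=H(X_1,\dots,X_k)=\sum_{j\le k}h_j$. Given $S$ and $T$, the vector $(X_1,\dots,X_{k-1})$ is a uniform ordering of $T$, so it is also uniform given $T$ alone; hence $H(T)+\log(k-1)!=\sum_{j\le k-1}h_j$. Substituting in (3),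
$$\log\bigl(k!\,W\bigr)-\frac k{k-1}\log\bigl((k-1)!\,G\bigr)\le\sum_{j\le k}h_j-\frac k{k-1}\sum_{j\le k-1}h_j=h_k-\frac1{k-1}\sum_{j\le k-1}h_j .\tag{4}$$

At this point there is an obvious thing to say. By exchangeability and because conditioning does not increase entropy,
$$h_{j+1}=H(X_{j+1}\mid X_1,\dots,X_j)\le H(X_{j+1}\mid X_1,\dots,X_{j-1})=h_j .$$
So the $h_j$ do not increase, the right side of (4) is at most $0$, and
$$k!\,W\le\bigl((k-1)!\,G\bigr)^{\frac k{k-1}} .\tag{5}$$
The exponent is right, and the constant is not. In the same form, Theorem A asks for (5) with the extra factor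
$$\frac{m(m-1)\cdots(m-k+1)}{\bigl(m(m-1)\cdots(m-k+2)\bigr)^{k/(k-1)}}=\frac{m-k+1}{\bigl(m(m-1)\cdots(m-k+2)\bigr)^{1/(k-1)}}<1$$
on the right; it is less than $1$ because the denominator is a geometric mean of numbers larger than $m-k+1$. For $k=2$, (5) says $2e_2\le e_1^2$, whereas we need $2e_2\le(1-\frac1m)e_1^2$.

The diagnosis is clear: monotonicity of the $h_j$ holds for every exchangeable vector, even one with repeated entries. Our entries are *distinct*, and we have not used it. For a uniform ordering of $[m]$, cut off after $k$ entries, $e^{h_j}=m-j+1$ drops by exactly $1$ at each step. So we ask whether distinctness always forces $e^{h_{j+1}}\le e^{h_j}-1$.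

## Being different costs one

**Lemma 2.** Let $Z,X,Y$ be random variables with finite ranges such that $(Z,X)$ and $(Z,Y)$ have the same law and $X\ne Y$ almost surely. Then
$$1+e^{H(Y\mid X,Z)}\le e^{H(X\mid Z)} .$$

In the path example, with $Z$ constant, $X=X_1$ and $Y=X_2$, this reads $1+\sqrt2\approx2.414\le2^{3/2}\approx2.828$. If $(X,Y)$ is uniform on ordered pairs of distinct elements of an $n$-set, it reads $1+(n-1)\le n$, an equality.

The idea of the proof is to build a third copy $Y'$ of $X$ that is allowed to agree with $X$. Toss a coin, and let $Y'$ be $X$ or $Y$ accordingly. Since $X\ne Y$, the coin can be read off from $X$ and $Y'$, so its entropy is a gain.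

**Proof.** Put $a=H(Y\mid X,Z)$. Let $t\in(0,1)$ be chosen below, and let $B$ be a Bernoulli($t$) variable independent of $(X,Y,Z)$. Set $Y'=X$ if $B=1$ and $Y'=Y$ if $B=0$. Since $(Z,X)$ and $(Z,Y)$ have the same law and $B$ is independent of them, $(Z,Y')$ has this law too. Since $X\ne Y$ almost surely, $B=\mathbf 1_{\{Y'=X\}}$ is almost surely a function of $(X,Y')$. Therefore
$$H(X\mid Z)=H(Y'\mid Z)\ge H(Y'\mid X,Z)=H(Y',B\mid X,Z)=H(B\mid X,Z)+H(Y'\mid B,X,Z).$$
By independence $H(B\mid X,Z)=H(B)$. Given $B=1$, $Y'=X$ is determined by $X$ and contributes $0$. Given $B=0$, $Y'=Y$, and independence of $B$ gives the contribution $(1-t)a$. So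
$$H(X\mid Z)\ge H(B)+(1-t)a .$$
The right side, as a function of $t$, has derivative $\log\frac{1-t}t-a$, which vanishes at $t=1/(1+e^a)$; we choose this $t$. With $L=\log(1+e^a)$ we have $-\log t=L$ and $-\log(1-t)=L-a$. Hence
$$H(B)+(1-t)a=tL+(1-t)(L-a)+(1-t)a=L .$$
Thus $H(X\mid Z)\ge\log(1+e^a)$, which is the claim. $\square$

## Completing the proof of Theorem A

Keep the setting of Steps 2 to 4, with $W>0$. We measure the distance to the uniform ordering by the deficits
$$\delta_j=\log(m-j+1)-h_j,\qquad 1\le j\le k .$$

**Step 5: rewrite (4) with the correct constants.** Since $\binom mk\,k!=\prod_{j\le k}(m-j+1)$, and similarly for $k-1$, subtracting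
$$\sum_{j\le k}\log(m-j+1)-\frac k{k-1}\sum_{j\le k-1}\log(m-j+1)=\log(m-k+1)-\frac1{k-1}\sum_{j\le k-1}\log(m-j+1)$$
from both sides of (4) gives
$$\log\frac W{\binom mk}-\frac k{k-1}\log\frac G{\binom m{k-1}}\le-\Bigl(\delta_k-\frac1{k-1}\sum_{j\le k-1}\delta_j\Bigr).\tag{6}$$
So it suffices that the last deficit is at least the average of the previous ones.

**Step 6: show that $0\le\delta_1\le\dots\le\delta_k$.** Given $X_1,\dots,X_{j-1}$, the variable $X_j$ takes at most $m-j+1$ values, so $e^{h_j}\le m-j+1$ and $\delta_j\ge0$. Now let $1\le j\le k-1$ and apply Lemma 2 with $Z=(X_1,\dots,X_{j-1})$, $X=X_j$, $Y=X_{j+1}$. Exchangeability gives that $(Z,X)$ and $(Z,Y)$ have the same law, and distinctness gives $X\ne Y$. Here $H(Y\mid X,Z)=h_{j+1}$ and $H(X\mid Z)=h_j$. We obtain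
$$e^{h_{j+1}}\le e^{h_j}-1\le e^{h_j}\Bigl(1-\frac1{m-j+1}\Bigr)=e^{h_j}\,\frac{m-j}{m-j+1},\tag{7}$$
where the second inequality is $e^{h_j}\le m-j+1$ again. Note that $m-j\ge1$, since $j\le k-1\le m-1$. Taking logarithms, $h_{j+1}-\log(m-j)\le h_j-\log(m-j+1)$, that is, $\delta_{j+1}\ge\delta_j$. Moreover, the second inequality in (7) is strict unless $e^{h_j}=m-j+1$. So
$$\delta_{j+1}=\delta_j\ \text{ forces }\ \delta_j=0 .\tag{8}$$

**Step 7: conclude the inequality.** By Step 6 each of $\delta_1,\dots,\delta_{k-1}$ is at most $\delta_k$, so the right side of (6) is at most $0$. Exponentiating (6) gives the inequality of Theorem A.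

**Step 8: find the equality cases.** If $g$ is constant, both sides are $g^{k/(k-1)}$, since each $S$ contains $k$ sets $T$. Conversely, let equality hold (with $W>0$). Then the left side of (6) is $0$ while the right side is at most $0$. So the right side is $0$, and $\delta_k$ equals the average of $\delta_1,\dots,\delta_{k-1}$. None of these exceeds $\delta_k$, so all $\delta_j$ are equal. Since $k\ge2$, we have $\delta_1=\delta_2$, and (8) gives $\delta_1=0$; hence all $\delta_j=0$. Then $H(T)+\log(k-1)!=\sum_{j\le k-1}\log(m-j+1)$, so $H(T)=\log\binom m{k-1}$ and $q$ is uniform. Equality in (6) also forces equality in (2), the only inequality used to derive it, so $g=Gq$. Hence $g$ is constant. $\square$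

## Proof of Theorem B

**Step 1: the inequality for $0<p<\infty$.** Put $g(T)=|v_T|^p$. Lemma 1, applied to the vectors indexed by each $S$, and Theorem A give
$$\frac1{\binom mk}\sum_S|v_S|^p\le\frac1{\binom mk}\sum_S\prod_{T\subset S}g(T)^{\frac1{k-1}}\le\Bigl(\frac1{\binom m{k-1}}\sum_T|v_T|^p\Bigr)^{\frac k{k-1}} .\tag{9}$$
Raising to the power $1/(kp)$ gives $M_{k,p}\le M_{k-1,p}$.

**Step 2: the inequality for $p=\infty$.** Let $S$ attain the maximum. Lemma 1 gives
$$M_{k,\infty}^{k(k-1)}=|v_S|^{k-1}\le\prod_{T\subset S}|v_T|\le M_{k-1,\infty}^{(k-1)k},\tag{10}$$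
since there are $k$ factors, each at most $M_{k-1,\infty}^{k-1}$.

**Step 3: the inequality for $p=0$.** Multiply Lemma 1 over all $S$. Each $T$ lies in $m-k+1$ sets $S$, so
$$\prod_S|v_S|^{k-1}\le\prod_T|v_T|^{m-k+1}.\tag{11}$$
Take the power $1/\bigl(k(k-1)\binom mk\bigr)$. The left side becomes $M_{k,0}$. Since $k\binom mk=(m-k+1)\binom m{k-1}$, the exponent on the right becomes $1/\bigl((k-1)\binom m{k-1}\bigr)$, and the right side is $M_{k-1,0}$. This completes part 1.

**Step 4: read off what equality forces.** Let $0<p<\infty$ and $M_{k,p}=M_{k-1,p}$. Both inequalities in (9) are then equalities. By Theorem A, there is $c\ge0$ with $|v_T|=c$ for all $T$. The first inequality in (9) holds term by term, so each term is an equality: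
$$|v_S|^{k-1}=\prod_{T\subset S}|v_T|=c^k\qquad\text{for all }S .$$

**Step 5: the case $c=0$.** Every $k-1$ of the vectors are dependent, so $\dim\operatorname{span}(v_i)\le k-2$. This is case (a). It cannot occur if the $v_i$ span $\mathbb R^d$, because $k-2<d$.

**Step 6: the case $c>0$.** Now $|v_S|>0$ for every $S$, and equality holds in Lemma 1 for every $S$. So the vectors in each $k$-subset are nonzero and pairwise orthogonal. Every pair of indices lies in some $k$-subset, since $2\le k\le m$. Hence all $m$ vectors are nonzero and pairwise orthogonal in $\mathbb R^d$, so $m\le d$, and with $m\ge d$ we get $m=d$. It remains to compare lengths. By orthogonality $\prod_{i\in T}|v_i|=|v_T|=c$ for all $T$. Given $i\ne j$, since $1\le k-1\le m-1$ there is a $T$ with $i\in T$, $j\notin T$. Comparing $T$ with $(T\setminus\{i\})\cup\{j\}$ gives $|v_i|=|v_j|$. This is case (b).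

**Step 7: the converse.** In case (a), any $k-1$ and any $k$ of the vectors are dependent, so both sides are $0$. In case (b), with common length $\ell>0$, $|v_S|=\ell^k$ and $|v_T|=\ell^{k-1}$, so both sides equal $\ell$. This proves part 2. If the $v_i$ span $\mathbb R^d$, Step 5 excludes (a), so equality holds exactly in case (b), as conjectured. $\square$

## Set functions and principal minors

For $0<p<\infty$ the inequality used only that volumes satisfy Lemma 1. So the same argument gives the following. Let $2\le k\le m$, and let $f\ge0$ be defined on the $k$- and $(k-1)$-subsets of $[m]$, with $f(S)^{k-1}\le\prod_{T\subset S}f(T)$ for all $S$. Then for all $p\in(0,\infty)$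
$$\bigl(\operatorname{avg}_Sf(S)^p\bigr)^{\frac1{kp}}\le\bigl(\operatorname{avg}_Tf(T)^p\bigr)^{\frac1{(k-1)p}},$$
with equality if and only if, for some $c\ge0$, $f=c$ on all $(k-1)$-sets and $f=c^{k/(k-1)}$ on all $k$-sets. Indeed, (9) holds with $|v_S|,|v_T|$ replaced by $f(S),f(T)$. Equality forces $f(T)=c$ by Theorem A, and then $f(S)^{k-1}=c^k$ term by term. Conversely, for such $f$ both sides equal $c^{1/(k-1)}$.

In particular, let $A$ be a positive semidefinite $m\times m$ real symmetric or complex Hermitian matrix with principal minors $\det A_S$, and let $p\in(0,\infty)$. Then $\bigl(\operatorname{avg}_{|S|=k}(\det A_S)^p\bigr)^{1/(kp)}$ is nonincreasing in $1\le k\le m$, and equality between $k-1$ and $k$ at a positive value holds if and only if $A=\lambda I$ with $\lambda>0$. To see this, write $A$ as the Gram matrix of vectors $v_1,\dots,v_m$ in an $m$-dimensional real or complex inner product space, so that $\det A_S=|v_S|^2$ with $|v_S|$ the square root of the Gram determinant. Formula (1) and the proof of Lemma 1 hold there word for word. So $f(S)=\det A_S$ satisfies the condition above. Equality at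 a positive value gives $\det A_T=c>0$ for all $T$ and equality in Lemma 1 for all $S$. As in Step 6 of the proof of Theorem B, the $v_i$ are then pairwise orthogonal of equal length, which means $A=\lambda I$. Conversely, for $A=\lambda I$ both values are $\lambda$.

## The endpoints of the range of $p$

**The inequality fails for every $p<0$.** More precisely, for every $p=-q<0$ and all $2\le k\le d\le m$ it fails for some configuration in general position. Take $v_1,\dots,v_m$ with every $d$ of them independent; for example $v_i=(1,t_i,\dots,t_i^{d-1})$ with distinct $t_i$, by the Vandermonde determinant. Replace $v_1$ by $\varepsilon v_1$ with $\varepsilon>0$. Splitting the sums according to whether the set contains $1$,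
$$\sum_S|v_S|^{-q}=A\varepsilon^{-q}+B,\qquad\sum_T|v_T|^{-q}=A'\varepsilon^{-q}+B',$$
with $A,A'>0$ and $B,B'\ge0$ independent of $\varepsilon$. The left side of the inequality is the power $-1/(kq)$ of the first sum divided by $\binom mk$, so it is of exact order $\varepsilon^{1/k}$ as $\varepsilon\to0$. Likewise the right side is of exact order $\varepsilon^{1/(k-1)}$. Since $1/k<1/(k-1)$, the left side is larger for small $\varepsilon$.

**Equality at $p=0$.** Equality holds if and only if either some $|v_T|=0$ (both sides are then $0$), or $m=d$ and the $v_i$ are nonzero and pairwise orthogonal, of arbitrary lengths. If some $|v_T|=0$, then $|v_S|=0$ for any $S\supset T$, and both sides are $0$. Otherwise $M_{k-1,0}>0$, so equality gives $|v_S|>0$ for every $S$, and equality in (11), a product of inequalities between positive numbers, gives equality in Lemma 1 for every $S$. As in Step 6 of the proof of Theorem B, all $v_i$ are nonzero and pairwise orthogonal, and $m=d$. Conversely, for such vectors Lemma 1 is an equality for each $S$, hence so is (11). The rectangle with sides $x,y$ showed this already.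

**Equality at $p=\infty$.** Equality at a positive value holds if and only if some $k$ of the vectors are pairwise orthogonal of a common length $c>0$ and $|v_T|\le c^{k-1}$ for all $T$. Suppose equality holds at a positive value, and let $S$ be maximizing. Then (10) consists of equalities. So equality holds in Lemma 1 with $|v_S|>0$, the vectors in $S$ are orthogonal, and $|v_T|=M_{k-1,\infty}^{k-1}$ for all $T\subset S$. Comparing $S\setminus\{i\}$ with $S\setminus\{j\}$ gives $|v_i|=|v_j|$. Call the common length $c$. Then $M_{k-1,\infty}=c$, so $|v_T|\le c^{k-1}$ for all $T$. Conversely, under the stated condition $M_{k-1,\infty}=c$, and $M_{k,\infty}\ge c$ because of the orthogonal $k$-subset, while $M_{k,\infty}\le M_{k-1,\infty}=c$. For example, $e_1,e_2,e_1\in\mathbb R^2$ with $k=2$ gives equality with $m>d$, which Theorem B excludes for $0<p<\infty$ at a positive value.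

## Sharp constants for more vectors than dimensions

By part 2 of Theorem B, when $m>d$ and $0<p<\infty$ the inequality is strict unless both sides vanish. In two cases we can name better constants. In the cases ($\alpha$) $p=2$, $2\le k\le d$, and ($\beta$) $k=2$, $p\ge2$, the inequality remains true with $\binom mk$, $\binom m{k-1}$ replaced by $\binom dk$, $\binom d{k-1}$, and these constants are attained for every $m\ge d$.

**Case ($\alpha$).** Here the sums are symmetric functions of only $d$ eigenvalues. Let $V$ be the $d\times m$ matrix with columns $v_i$, and let $\lambda_1,\dots,\lambda_d\ge0$ be the eigenvalues of $VV^{\mathsf T}$. The sum $\sum_{|S|=k}|v_S|^2$ is the sum of the principal $k$-minors of the Gram matrix $V^{\mathsf T}V$, which is the $k$-th elementary symmetric polynomial of its eigenvalues. The nonzero eigenvalues of $V^{\mathsf T}V$ and $VV^{\mathsf T}$ coincide, with multiplicity, so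
$$\sum_{|S|=k}|v_S|^2=e_k(\lambda_1,\dots,\lambda_d).$$
The classical Maclaurin inequality for the $d$ nonnegative numbers $\lambda_i$ gives the claim. For $k=2$ it reads $e_2(\lambda)\le\binom d2\bigl(e_1(\lambda)/d\bigr)^2$, and this form holds for any number of vectors in $\mathbb R^d$, also fewer than $d$.

**Case ($\beta$).** We reduce to $p=2$ by rescaling the vectors. Zero vectors contribute nothing to the sums, so omit them. Put $w_i=|v_i|^{p/2-1}v_i$; then $|w_i|^2=|v_i|^p$. Since $|v_i\wedge v_j|\le|v_i||v_j|$ and $p\ge2$,
$$|v_i\wedge v_j|^p\le(|v_i||v_j|)^{p-2}\,|v_i\wedge v_j|^2=|w_i\wedge w_j|^2$$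
(if $v_i\wedge v_j=0$ this is trivial). The case $p=2$, $k=2$ of ($\alpha$), applied to the $w_i$, gives
$$\sum_{i<j}|v_i\wedge v_j|^p\le\binom d2\Bigl(\frac1d\sum_i|w_i|^2\Bigr)^2=\binom d2\Bigl(\frac1d\sum_i|v_i|^p\Bigr)^2,$$
which is the claim after taking the power $1/(2p)$.

**Sharpness.** Let each $v_i$ be a positive multiple of some standard basis vector $e_l$, with $\sum_{i:\,v_i\parallel e_l}|v_i|^p=1$ for each $l=1,\dots,d$. This is possible for every $m\ge d$. A set $S$ contributes only if its vectors point along distinct $e_l$, and then $|v_S|^p=\prod_{i\in S}|v_i|^p$. Grouping the sets by the $k$ directions that they use, the contributions for each choice of directions sum to $1$. So $\sum_{|S|=k}|v_S|^p=\binom dk$ for every $1\le k\le d$, and both sides of the improved inequality equal $1$. $\square$
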